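# Missing faces, Steenrod squares, and the bound $\lfloor dn/(d+1)\rfloor$ for nerves of convex sets

## 1. The guess $\lfloor dn/(d+1)\rfloor$, tested on joins and on hyperplanes

Take finitely many compact convex sets in $\mathbb R^k$ and record which of them have a common point. We ask the reverse question: given the intersection pattern, how large must $k$ be? We want a bound that uses only the number of sets and the size of the minimal families with no common point.

**Definitions.** Let $X$ be a simplicial complex on a finite vertex set $V$, $|V|=n$; we always assume that $\{v\}\in X$ for each $v\in V$. The *nerve* of a family $\{F_1,\dots,F_n\}$ is the complex $\{\sigma\subset[n]:\bigcap_{i\in\sigma}F_i\ne\emptyset\}$. The complex $X$ is *$k$-representable* if it is isomorphic to the nerve of a family of compact convex sets in $\mathbb R^k$, and $\operatorname{rep}(X)$ is the least such $k$. A *missing face* of $X$ is a set $\tau\subset V$ with $\tau\notin X$ and $\sigma\in X$ for all $\sigma\subsetneq\tau$. Its dimension is $|\tau|-1$, and $h(X)$ is the largest dimension of a missing face. So $h(X)\le d$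 means that each missing face has at most $d+1$ vertices. A *facet* is a maximal face.

A set is a nonface exactly when it contains a missing face, so $X$ is determined by $V$ and its missing faces. For example, the 4-cycle $1,2,3,4$ has missing faces $\{1,3\}$ and $\{2,4\}$, so $h=1$. It is the nerve of the four edges of a square. It is not the nerve of intervals on a line, since the union of such a family would have the homotopy type of a circle. So its representability is $2$. The boundary $\partial\Delta^d$ of a simplex on $d+1$ vertices has one missing face, the whole vertex set. The full simplex has none, and its representability is $0$.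

**The guess.** Fix $d\ge1$. If $h(X)\le d$ and $X$ has $n$ vertices, then
$$\operatorname{rep}(X)\le\Big\lfloor\frac{dn}{d+1}\Big\rfloor=n-\Big\lceil\frac n{d+1}\Big\rceil ,\tag{1}$$
and $\operatorname{rep}(X)=\frac{dn}{d+1}$ if and only if the missing faces of $X$ consist of $\frac n{d+1}$ pairwise disjoint sets of size $d+1$.

The problem comes from Alan Lew, "Representability and boxicity of simplicial complexes", arXiv:2008.09997 (2020). Two simple lemmas let us test it.

**Lemma 1 (homology bound).** If $\tilde H_m(X;\mathbb F_2)\ne0$, then $\operatorname{rep}(X)\ge m+1$.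

*Proof.* Let $X$ be the nerve of compact convex sets $F_v\subset\mathbb R^k$. We first make them polytopes. For each nonempty $\alpha\in X$ choose a point $q_\alpha\in\bigcap_{v\in\alpha}F_v$, and replace $F_v$ by $F_v'=\operatorname{conv}\{q_\alpha:\alpha\ni v\}\subset F_v$. If $\alpha\in X$, the sets $F'_v$, $v\in\alpha$, share $q_\alpha$; if $\alpha\notin X$, they share no point, being contained in the $F_v$. So the nerve is still $X$. The union $Y=\bigcup F'_v$ is a compact polyhedron in $\mathbb R^k$, and $Y\simeq X$ by the nerve theorem. If $k=0$, $Y$ is a point and has no reduced homology. If $k\ge1$, triangulate a large simplex $\Delta\subset\mathbb R^k$ with $Y$ as a subcomplex. For $m\ge k$ the sequence $H_{m+1}(\Delta,Y)\to H_m(Y)\to H_m(\Delta)$ has both ends zero, the left one because $\dim\Delta=k<m+1$. So $\tilde H_m(Y)\neq 0$ forces $m<k$. $\blacksquare$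

The *join* $A*B$ of complexes on disjoint vertex sets consists of the sets $\alpha\cup\beta$ with $\alpha\in A$, $\beta\in B$. Its missing faces are those of $A$ and those of $B$.

**Lemma 2 (joins).** $\operatorname{rep}(A*B)\le\operatorname{rep}(A)+\operatorname{rep}(B)$.

*Proof.* Represent $A$ by sets $F_v\subset\mathbb R^a$ and $B$ by sets $G_w\subset\mathbb R^b$. Choose compact convex $P\supset\bigcup F_v$ and $Q\supset\bigcup G_w$. Use the sets $F_v\times Q$ and $P\times G_w$ in $\mathbb R^{a+b}$. The intersection over $\alpha\cup\beta$ is $(\bigcap_{v\in\alpha} F_v)\times(\bigcap_{w\in\beta} G_w)$, an empty intersection being read as $P$ or $Q$. It is nonempty iff $\alpha\in A$ and $\beta\in B$. $\blacksquare$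

**Proposition 3 (the "if" half of the guess is true).** If the missing faces of $X$ are $\frac n{d+1}$ pairwise disjoint sets of size $d+1$, then $\operatorname{rep}(X)=\frac{dn}{d+1}$.

*Proof.* The missing faces cover $V$, so $X$ is the join of $\frac n{d+1}$ copies of $\partial\Delta^d$. The complex $\partial\Delta^d$ is the nerve of the $d+1$ facets of a $d$-simplex in $\mathbb R^d$: any $d$ of them share a vertex, and all of them share nothing. Lemma 2 gives $\operatorname{rep}(X)\le N:=\frac{dn}{d+1}$. The join of these $(d-1)$-spheres is a sphere of dimension $\frac{n}{d+1}\cdot d-1=N-1$, so Lemma 1 gives $\operatorname{rep}(X)\ge N$. $\blacksquare$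

So the value in (1) is attained whenever $d+1$ divides $n$. One might fear that many overlapping missing faces make things worse, so we test the extreme case in which *all* $(d+1)$-subsets are missing. Take $n\ge d+1$ hyperplanes in general position in $\mathbb R^d$, cut down to a ball containing all their $d$-fold intersection points. Any $d$ of them meet and no $d+1$ do. The nerve is the $(d-1)$-skeleton of the simplex on $n$ vertices; it has nonzero $\tilde H_{d-1}$, so its representability is exactly $d$. For $d=2$, $n=6$ this is the complete graph $K_6$, with representability $2$, while (1) allows $4$.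

For $d=1$ a complex with $h\le1$ is the clique complex of a graph. The guess is then correct, and this is the known case recorded with the problem: $\operatorname{rep}\le\lfloor n/2\rfloor$, with equality $n/2$ only for the complete $\frac n2$-partite graph with all sides of size $2$. A pentagon ($n=5$, the nerve of the five edges of a planar pentagon) has representability $2=\lfloor 5/2\rfloor$.

All this supports the guess. Nevertheless it is **false for every $d\ge2$**. The "only if" part fails for every $d\ge2$, and the inequality (1) fails for every $d\ge3$ with $d\ne4$. The precise statement is Theorem 12. To prove it we need a lower bound that Lemma 1 cannot supply, and an upper bound that matches it.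

## 2. Homology groups never exceed $\lfloor dn/(d+1)\rfloor$

The natural plan for a counterexample is to find $X$ with small missing faces and homology in high degree, and to apply Lemma 1, possibly to an induced subcomplex. (For $W\subset V$ the complex $X[W]=\{\sigma\in X:\sigma\subset W\}$ satisfies $\operatorname{rep}(X[W])\le\operatorname{rep}(X)$ and $h(X[W])\le h(X)$.) This plan cannot work.

**Remark 4.** If $h(X)\le d$ and $\tilde H_m(X;\mathbb F_2)\ne0$, then $m+1\le\lfloor\frac{dn}{d+1}\rfloor$. The same bound for $X[W]$ is at most $\lfloor\frac{dn}{d+1}\rfloor$, since $|W|\le n$.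

*Check.* Put $c=\lceil n/(d+1)\rceil$; we must show $m+1\le n-c$. The complex $X$ is not a simplex, so $m\le n-2$, which settles $c=1$. Let $c\ge2$, so no missing face is all of $V$. Let $X^\vee=\{\sigma:V\setminus\sigma\notin X\}$ be the Alexander dual; its facets are the sets $V\setminus\tau$, $\tau$ missing. These are nonempty simplices, and their intersections are the simplices on $V\setminus\bigcup\tau$. By the nerve theorem $X^\vee$ is homotopy equivalent to the complex $\mathcal N$ on the set of missing faces in which a collection is a face iff its union is not $V$. Any $c-1$ missing faces cover at most $(c-1)(d+1)<n$ vertices, so every collection of at most $c-1$ of them is a face of $\mathcal N$. Hence $\mathcal N$ is a simplex or contains the full $(c-2)$-skeleton of a simplex, and in either case $\tilde H^j(\mathcal N)=0$ for $j\le c-3$. Combinatorial Alexander duality gives $\tilde H_m(X)\cong\tilde H^{\,n-m-3}(X^\vee)\neq 0$, so $n-m-3\ge c-2$, that is, $m+1\le n-c$. $\blacksquare$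

So we need something finer than homology groups. The space $Y$ in the proof of Lemma 1 is a polyhedron *sitting in $\mathbb R^k$*, and this restricts how Steenrod squares act on its cohomology.

## 3. The inverse total square and polyhedra in $\mathbb R^k$

From now on cohomology has $\mathbb F_2$ coefficients. We recall that the Steenrod squares $Sq^j:H^p(A,B)\to H^{p+j}(A,B)$ are natural, additive, and commute with suspension; that $Sq^0=1$; that $Sq^ju=u^2$ if $\deg u=j$ and $Sq^ju=0$ if $\deg u<j$; and that the total square $Sq=\sum_jSq^j$ satisfies the Cartan formula $Sq(ab)=Sq(a)Sq(b)$, including products $H^*(A)\times H^*(A,B)\to H^*(A,B)$.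

**Definition.** Let $T=1+T^1+T^2+\cdots$ be the inverse of $Sq$, with $T^i:H^p\to H^{p+i}$. Concretely, $T^0=1$ and $T^i=\sum_{j=1}^iSq^jT^{i-j}$.

The recursion says that $Sq\circ T=1$, and it shows that each $T^i$ is natural, additive, and commutes with suspension. Also $Sq$ is injective, since $Sq(y)$ has the same lowest-degree component as $y$. From $Sq(T(a)T(b))=ab=Sq(T(ab))$ we get $T(ab)=T(a)T(b)$.

**Example.** If $\deg x=1$, then $Sq\,x=x+x^2$ and $Sq(x^{2^j})=x^{2^j}+x^{2^{j+1}}$, so $T(x)=x+x^2+x^4+x^8+\cdots$ (a finite sum on a finite complex). On $\mathbb{RP}^4$ we have $T^3x=x^4\ne0$ although $Sq^3x=0$. So $T^i$ does not obey the instability rule that $Sq^i$ obeys.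

**Theorem 5 (lower bound).** Let $X$ be connected and $k$-representable. If $T^i\ne0$ on $H^p(X)$ for some $p,i\ge1$, then $k\ge p+2i+1$.

Since $T^i\neq0$ forces $H^{p+i}(X)\ne0$, Lemma 1 already gives $k\ge p+i+1$; the theorem gains another $i$. The mechanism: in a thickening of $Y$, Lefschetz duality turns $T^i$ on $H^p$ into $Sq^i$ on the dual group, and there instability forces the degree to be large.

*Proof.* **Step 1: replace $X$ by a manifold with boundary.** As in the proof of Lemma 1, $X\simeq Y$ for a compact polyhedron $Y\subset\mathbb R^k$. Here $k\ge1$, because $H^{p+i}(X)\neq0$. Put $Y$ in the interior of a $k$-simplex, and regard that simplex as one facet of the boundary of a $(k+1)$-simplex. So $Y\subset S^k$ is a proper subpolyhedron of a PL sphere. Let $N$ be a regular neighborhood of $Y$ that is not all of $S^k$. It is a compact PL $k$-manifold that deformation retracts to $Y$, so $N\simeq X$ and $N$ is connected. If $\partial N$ were empty, $N$ would be open and closed in $S^k$, hence all of it; so $\partial N\ne\emptyset$. Let $C=\overline{S^k\setminus N}\neq\emptyset$, a compact PL $k$-manifold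 with $\partial C=\partial N$. By the same argument every component of $C$ has nonempty boundary, so $H^k(C)=0$. For $N$, Lefschetz duality gives
$$H^k(N)=0,\qquad H^0(N,\partial N)=0,\qquad H^k(N,\partial N)\cong\mathbb F_2,$$
and the cup product pairing $H^q(N)\times H^{k-q}(N,\partial N)\to H^k(N,\partial N)=\mathbb F_2$ is perfect.

**Step 2: what the embedding in $S^k$ forces.** By excision $H^*(N,\partial N)\cong H^*(S^k,C)$. Let $\iota:H^*(N,\partial N)\cong H^*(S^k,C)\to H^*(S^k)$.

(i) *$\iota$ is an isomorphism in degree $k$.* In $H^k(S^k,C)\to H^k(S^k)\to H^k(C)=0$ the first map is onto, and both groups are $\mathbb F_2$.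

(ii) *$Sq^j:H^{k-j}(N,\partial N)\to H^k(N,\partial N)$ is zero for $j>0$.* If $0<j<k$, then $\iota(Sq^ju)=Sq^j\iota(u)=0$ since $\iota(u)\in H^{k-j}(S^k)=0$; by (i), $Sq^ju=0$. If $j=k$, then $H^0(N,\partial N)=0$. If $j>k$ the source is zero.

(iii) *$u^2=0$ for all $u\in H^m(N,\partial N)$ with $m<k$.* We first show that the restriction $H^m(N,\partial N)\to H^m(N)$ is zero. For $m=0$ the source is $0$. For $0<m<k$, naturality for $(N,\partial N)\to(S^k,C)$ shows that it equals the composite $H^m(S^k,C)\to H^m(S^k)=0\to H^m(N)$. Now $u^2$ is the product of the image of $u$ in $H^m(N)$ with $u$, so it vanishes.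

**Step 3: move $T^i$ to the other side of the pairing.** Let $a\in H^p(N)$ with $T^ia\ne0$. Since $H^k(N)=0$ (and $H^q(N)=0$ for $q>k$), we have $p+i<k$. Choose $b\in H^{k-p-i}(N,\partial N)$ with $T^i(a)\,b\ne0$. By the Cartan formula
$$Sq\big(T(a)\,b\big)=Sq(T(a))\,Sq(b)=a\,Sq(b).\tag{2}$$
Compare degree-$k$ components. On the left, with $w=T(a)b=\sum_m w_m$ and $\deg w_m=m$, we get $\sum_jSq^jw_{k-j}=w_k$ by (ii), and $w_k=T^i(a)\,b$. On the right, $\deg a+\deg b=k-i$, so the component is $a\,Sq^i(b)$. Hence
$$a\,Sq^i(b)=T^i(a)\,b\ne0 .$$

**Step 4: instability on the dual side.** So $Sq^ib\ne0$, which forces $\deg b\ge i$. If $\deg b=i$, then $Sq^ib=b^2$, and this is $0$ by (iii), because $i<p+i<k$. That is a contradiction. Hence $k-p-i=\deg b\ge i+1$, i.e. $k\ge p+2i+1$. $\blacksquare$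

For $X\simeq\mathbb{RP}^2$ and $0\neq x\in H^1$ we have $T^1x=x^2\ne0$, so $k\ge1+2+1=4$, while Lemma 1 gives only $k\ge3$.

## 4. Convex sets built from facets: $\operatorname{rep}(X)\le n-p$

We now need good representations. Let $\sigma$ run over the facets of $X$; assign to each a point $p_\sigma$ and put $F_v=\operatorname{conv}\{p_\sigma:\sigma\ni v\}$. If $\alpha\in X$ lies in a facet $\sigma$, then $p_\sigma\in\bigcap_{v\in\alpha}F_v$. So faces always intersect, for any choice of points. The art is to choose points in few dimensions such that nonfaces do *not* intersect.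

A first choice: if $X$ is not a simplex, let $p_\sigma\in\mathbb R^V$ have coordinates $1/|V\setminus\sigma|$ off $\sigma$ and $0$ on $\sigma$. The coordinates sum to $1$, so we are in dimension $n-1$. On $F_v$ the coordinate $x_v$ vanishes; for a missing face $\tau$, every $p_\sigma$ has $\sum_{v\in\tau}x_v>0$ because $\tau\not\subset\sigma$; so the sets $F_v$, $v\in\tau$, have no common point. If $V$ is partitioned into blocks $D$ that are nonfaces, we can normalize on each block separately and save one dimension per block. But this breaks down exactly when a block $D$ is a face: some facet has $D\subset\sigma$, and $1/|D\setminus\sigma|$ is meaningless. The remedy is to save the dimension in another way on such a block: use $0/1$ coordinates and divide out the constant vector.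

**Theorem 6 (upper bound).** Let $X$ be a non-simplex on $V$, $|V|=n$, and let $V=D_1\sqcup\dots\sqcup D_p$ with all $D_j\neq\emptyset$ be such that every missing face meets at most one of those blocks $D_j$ that are faces of $X$. Then $\operatorname{rep}(X)\le n-p$.

*Proof.* **Step 1: the points.** For a facet $\sigma$ define $x(\sigma)\in\mathbb R^V$ block by block.

* On a nonface block $D$ we have $D\not\subset\sigma$. Put $x_v=1/|D\setminus\sigma|$ for $v\in D\setminus\sigma$ and $x_v=0$ for $v\in D\cap\sigma$. These coordinates lie in the affine space $\sum_{v\in D}x_v=1$.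
* On a face block $D$ put $x_v=0$ for $v\in\sigma$ and $x_v=1$ for $v\notin\sigma$, and pass to the quotient $\mathbb R^D/\mathbb R(1,\dots,1)$.

Either way a block contributes dimension $|D|-1$, so we get points $p_\sigma$ in an affine space $A$ of dimension $n-p$. Put $F_v=\operatorname{conv}\{p_\sigma:\sigma\ni v\}$. As noted, every face of $X$ is a face of the nerve.

**Step 2: what suffices for nonfaces.** A nonface contains a missing face, so let $\tau$ be a missing face; we want $\bigcap_{v\in\tau}F_v=\emptyset$. It suffices to find affine functions $f_v$ on $A$ ($v\in\tau$) with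
$$f_v(p_\sigma)\ge0\ \text{ whenever }v\in\sigma,\qquad \sum_{v\in\tau}f_v(p_\sigma)<0\ \text{ for all facets }\sigma.\tag{3}$$
Indeed, a point $y\in\bigcap_{v\in\tau}F_v$ would satisfy $f_v(y)\ge0$ for each $v\in\tau$; but $y\in\operatorname{conv}\{p_\sigma\}$ gives $\sum_{v\in\tau} f_v(y)<0$.

**Step 3: $\tau$ meets no face block.** Take $f_v=-x_v$. If $v\in\sigma$ then $f_v(p_\sigma)=0$. Since $\tau\not\subset\sigma$, some $v\in\tau\setminus\sigma$ has $x_v>0$, so the sum is negative.

**Step 4: $\tau$ meets a face block $E$.** By hypothesis it meets no other face block. Let $\eta=\tau\cap E\ne\emptyset$ and $B=\tau\setminus\eta$. Then $B\ne\emptyset$, since otherwise $\tau\subset E\in X$; and $B$ lies in nonface blocks. Let $s=\sum_{b\in B}x_b$. Then $s(p_\sigma)=0$ if $B\subset\sigma$; otherwise some $b\in B\setminus\sigma$ has $x_b=1/|D\setminus\sigma|\ge\frac1n$, so $s(p_\sigma)\ge\frac1n$. For $u\in\eta$ let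
$$g_u=\frac1{|\eta|}\sum_{w\in\eta}x_w-x_u .$$
Its coefficients sum to $0$, so it is well defined modulo constants on $E$; moreover $\sum_{u\in\eta}g_u=0$. Put
$$f_u=g_u-\tfrac1n+s\quad(u\in\eta),\qquad f_b=-|\eta|\,x_b\quad(b\in B).$$
We check (3). If $b\in B\cap\sigma$, then $f_b(p_\sigma)=0$. Let $u\in\eta\cap\sigma$. Then $x_u=0$, so $g_u=\frac1{|\eta|}\sum_{w\in\eta}x_w\ge0$. If $B\not\subset\sigma$, then $f_u\ge0-\frac1n+\frac1n=0$. If $B\subset\sigma$, then $\eta\not\subset\sigma$ because $\tau\notin X$; some $w\in\eta$ has $x_w=1$, so $g_u\ge\frac1{|\eta|}\ge\frac1n$ and again $f_u\ge0$. Finally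
$$\sum_{v\in\tau}f_v=0-\frac{|\eta|}n+|\eta|s-|\eta|s=-\frac{|\eta|}n<0.\qquad\blacksquare$$

**Examples.** For the 4-cycle with blocks $\{1,3\}$, $\{2,4\}$ the four points are the corners of a square, and the $F_v$ are its edges. For the path $1-2-3$ take the nonface block $\{1,3\}$ and the face block $\{2\}$, which contributes dimension $0$: the two points are the ends of a segment, $F_1$ and $F_3$ are the endpoints, and $F_2$ is the segment.

**Corollary 7.**

* (a) If $X$ has a missing face $\tau\ne V$, then $\operatorname{rep}(X)\le n-2$.
* (b) If $X$ has $\nu\ge1$ pairwise disjoint missing faces, then $\operatorname{rep}(X)\le n-\nu$. If $\nu$ is maximum and these $\nu$ faces do not cover $V$, then $\operatorname{rep}(X)\le n-\nu-1$.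
* (c) If $h(X)\le d$ and $n\le2(d+1)$, then (1) holds. So a violation of (1) needs $n\ge2d+3$.

*Proof.* (a) Use the blocks $\tau$ and $V\setminus\tau$. At most one of them is a face, so the hypothesis of Theorem 6 holds automatically. (b) Use the $\nu$ faces as blocks and put the leftover vertices into one of them; there are no face blocks. If $\nu$ is maximum, the leftover set contains no missing face, so it is a face; if nonempty, it can serve as one additional block, the only face block. (c) A simplex has $\operatorname{rep}=0$. For a non-simplex with $n\le d+1$, (b) with $\nu=1$ gives $\operatorname{rep}\le n-1=n-\lceil\frac n{d+1}\rceil$. If $d+1<n\le2(d+1)$, any missing face has at most $d+1<n$ vertices, and (a) gives $\operatorname{rep}\le n-2=n-\lceil\frac n{d+1}\rceil$. $\blacksquare$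

By (b), inequality (1) also holds whenever $X$ has at least $n/(d+1)$ pairwise disjoint missing faces.

## 5. $\mathbb{RP}^2$ on six vertices and $\mathbb{CP}^2$ on nine

By Corollary 7(a) any $X$ with a missing face other than $V$ has $\operatorname{rep}\le n-2$. We look for complexes where Theorem 5 gives $n-2$ as a lower bound and all missing faces are small. The following lemma controls the missing faces.

**Lemma 8.** Let $Z$ be a triangulation, on a vertex set $V$ with $|V|=N$, of a closed manifold of dimension $2i$, $i\ge1$. Suppose that some $x\in H^i(Z)$ has $x^2\ne0$, and that $Z$ has exactly $2^{N-1}$ faces, counting $\emptyset$. Then the missing faces of $Z$ are exactly the complements of its facets. In particular each has $N-2i-1$ vertices.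

*Proof.* **Step 1: $\sigma$ and $V\setminus\sigma$ are never both faces.** For $\sigma=\emptyset$: $V$ is not a face, since $Z$ is not contractible. Let $\emptyset\ne\sigma\subsetneq V$ and suppose that $\sigma$ and $V\setminus\sigma$ are faces. The closed sets $|\sigma|$ and $|V\setminus\sigma|$ are disjoint, so $U=|Z|\setminus|V\setminus\sigma|$ and $U'=|Z|\setminus|\sigma|$ form an open cover of $|Z|$. Every point of $U$ has a positive barycentric coordinate in $\sigma$; scaling the coordinates outside $\sigma$ linearly to $0$ and renormalizing deformation retracts $U$ to the simplex $|\sigma|$. So $U$ is contractible, and likewise $U'$. Then $x$ restricts to $0$ on both, so it lifts to $H^i(Z,U)$ and to $H^i(Z,U')$, and $x^2$ is the image of an element of $H^{2i}(Z,U\cup U')=0$. This contradicts $x^2\ne0$.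

**Step 2: exactly one of each complementary pair is a face.** There are $2^{N-1}$ complementary pairs, each contains at most one face, and there are $2^{N-1}$ faces.

**Step 3: missing faces.** Let $\tau$ be missing. Then $V\setminus\tau\in Z$. For each $v\in\tau$ we have $\tau\setminus\{v\}\in Z$, so its complement $(V\setminus\tau)\cup\{v\}$ is not a face. So $V\setminus\tau$ is a facet. Conversely, if $\rho$ is a facet, then $V\setminus\rho\notin Z$, and for $v\in V\setminus\rho$ we have $\rho\cup\{v\}\notin Z$, so $(V\setminus\rho)\setminus\{v\}\in Z$; thus $V\setminus\rho$ is missing. In a triangulated closed $2i$-manifold every facet has $2i+1$ vertices. $\blacksquare$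

**The complex $\mathbb{RP}^2_6$.** Take the vertices $1,\dots,6$ and the facets
$$123,\ 134,\ 145,\ 156,\ 126,\ 235,\ 346,\ 245,\ 356,\ 246 .$$
Each of the $15$ edges lies in exactly two triangles, and the vertex links are pentagons: in cyclic order, $23456$ at $1$, $13546$ at $2$, $12564$ at $3$, $13625$ at $4$, $14236$ at $5$, $15342$ at $6$. So this is a connected closed surface with $\chi=6-15+10=1$, that is, $\mathbb{RP}^2$. The class $0\ne x\in H^1$ has $x^2\ne0$, and there are $1+6+15+10=32=2^5$ faces. By Lemma 8 the missing faces are the ten complements of facets: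
$$456,\ 256,\ 236,\ 234,\ 345,\ 146,\ 125,\ 136,\ 124,\ 135 .$$
In particular $h=2$, and no two missing faces are disjoint.

**The complex $\mathbb{CP}^2_9$.** We use the triangulation of $\mathbb{CP}^2$ with $9$ vertices in which all triples are faces, due to Kühnel–Banchoff, *Math. Intelligencer* 5 (1983), and Kühnel–Lassmann, *J. Combin. Theory A* 35 (1983). Here $f_0=9$, $f_1=36$, $f_2=84$. Each $3$-face lies in two $4$-faces, so $2f_3=5f_4$, and $\chi=3$ gives $57-f_3+f_4=3$. Hence $f_4=36$, $f_3=90$. There are $1+9+36+84+90+36=256=2^8$ faces, and $0\ne x\in H^2$ has $x^2\neq0$. By Lemma 8 there are exactly $36$ missing faces, all of size $9-5=4$. So $h=3$. They are not pairwise disjoint, since at most two $4$-sets fit disjointly into nine points.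

**Proposition 9.** (i) $\operatorname{rep}(\mathbb{RP}^2_6)=4=\frac{2\cdot6}3$, so for $d=2$ the "only if" part of the guess fails. (ii) $\operatorname{rep}(\mathbb{CP}^2_9)=7>6=\lfloor\frac{27}4\rfloor$, so for $d=3$ inequality (1) fails.

*Proof.* Upper bounds: Corollary 7(a) gives $6-2=4$ and $9-2=7$. Lower bounds: on $\mathbb{RP}^2$, $T^1x=x^2\ne0$ with $p=i=1$, and Theorem 5 gives $1+2+1=4$. On $\mathbb{CP}^2$, $Sq\,x=x+x^2$ and $Sq(x^2)=x^2$ for $0\ne x\in H^2$, so $T(x)=x+x^2$ and $T^2x=x^2\ne0$. With $p=i=2$ Theorem 5 gives $2+4+1=7$. $\blacksquare$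

The representation of $\mathbb{RP}^2_6$ in $\mathbb R^4$ is explicit. Use the nonface block $\{1,2,4\}$ and the face block $\{3,5,6\}$, each contributing dimension $2$. For $\sigma=123$ the point has $(x_1,x_2,x_4)=(0,0,1)$ and $(x_3,x_5,x_6)=(0,1,1)$ modulo constants; for $\sigma=356$ it has $(\frac13,\frac13,\frac13)$ and $(0,0,0)$. Here is Step 4 of Theorem 6 for $\tau=125$: $\eta=\{5\}$, $g_5=0$, and $f_5=x_1+x_2-\frac16$, $f_1=-x_1$, $f_2=-x_2$, with sum $-\frac16$. If $5\in\sigma$, then $\{1,2\}\not\subset\sigma$, so $x_1+x_2\ge\frac13$ and $f_5>0$. Note that face blocks were needed: no two missing faces are disjoint, so a partition into nonfaces has only one block and gives only $n-1=5$.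

## 6. Blow-ups of vertices are suspensions

To reach other values of $d$ we enlarge the missing faces in a controlled way and keep the lower bound sharp.

**Definition.** For $m:V\to\mathbb Z_{\ge1}$ the *blow-up* $X^m$ has the vertices $(v,j)$, $1\le j\le m_v$, and $S\in X^m$ iff $\{v:\text{all copies of }v\text{ lie in }S\}\in X$.

The set $S$ is a nonface iff the set of fully contained $v$'s contains a missing face $\tau$ of $X$, i.e. iff $S\supset\tau^m:=\{(v,j):v\in\tau\}$ for some missing $\tau$. So the missing faces of $X^m$ are exactly the sets $\tau^m$, with $|\tau^m|=\sum_{v\in\tau}m_v$; two of them are disjoint iff the corresponding $\tau$'s are. For example, let $X$ be two points $a,b$ with missing face $ab$. Doubling $a$ gives the missing face $aa'b$, that is, $\partial\Delta^2$: the $0$-sphere has become a circle.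

**Lemma 10.** $X^m\simeq\Sigma^sX$, where $s=\sum_v(m_v-1)$.

*Proof.* **Step 1: reduce to doubling one vertex.** Doubling a vertex $w$ of a complex $Z$ gives $Z'$ with a new vertex $w'$, and each missing face containing $w$ acquires $w'$. By the description of missing faces, $X^m$ arises from $X$ by $s$ such doublings. So we must show $Z'\simeq\Sigma Z$.

**Step 2: $Z'$ is a union of two cones.** Let $\sigma\in Z'$. If $\sigma$ contains neither $w$ nor $w'$, then $\sigma\cup w\in Z'$, since no new vertex of $Z$ becomes fully contained. Hence every $\sigma\in Z'$ lies in the closed star of $w$ or of $w'$. Closed stars are cones, hence contractible.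

**Step 3: the intersection.** A set $\sigma$ lies in both stars iff $\sigma\cup w\in Z'$ and $\sigma\cup w'\in Z'$. Let $r$ be the map that sends $w'$ to $w$ and fixes all other vertices. We claim this holds iff $r(\sigma)\in Z$. If $\sigma$ contains neither $w$ nor $w'$, each of the two conditions says $\sigma\in Z$, and $r(\sigma)=\sigma$. Otherwise the two conditions together say $\sigma\cup\{w,w'\}\in Z'$, i.e. $(\sigma\setminus\{w,w'\})\cup w\in Z$, and this set is $r(\sigma)$.

**Step 4: the intersection has the homotopy type of $Z$.** Let $K=\{\sigma:r(\sigma)\in Z\}$, and let $j:Z\to K$ be the inclusion. Then $r\circ j=1$. For $\sigma\in K$ the set $\sigma\cup jr(\sigma)$ has image $r(\sigma)\in Z$, so it lies in $K$; thus $j\circ r$ is contiguous to the identity, and $K\simeq Z$. A union of two contractible subcomplexes with intersection $K$ is homotopy equivalent to $\Sigma K\simeq\Sigma Z$. $\blacksquare$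

**A third seed, $\mathbb{HP}^2_{15}$.** Brehm–Kühnel, *Math. Ann.* 294 (1992) 167–193, give a $15$-vertex triangulated closed $8$-manifold like the quaternionic projective plane. So $H^*$ is $\mathbb F_2$ in degrees $0,4,8$ and zero otherwise, and $x^2\ne0$ for $0\ne x\in H^4$ by Poincaré duality. Its face numbers are $f=(15,105,455,1365,3003,4515,4230,2205,490)$. With $\emptyset$ there are $16384=2^{14}$ faces, so by Lemma 8 all missing faces have $15-9=6$ vertices. Moreover $Sq\,x=x+x^2$ and $Sq(x^2)=x^2$, so $T^4x=x^2\ne0$.

**Proposition 11.** Let $Z$ be one of the seeds $\mathbb{RP}^2_6$, $\mathbb{CP}^2_9$, $\mathbb{HP}^2_{15}$ (with $i=1,2,4$ and $3i+3$ vertices), and let $X=Z^m$ be any blow-up, with $n$ vertices. Then $T^i\ne0$ on $H^{p}(X)$ for $p=n-2i-3$, and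
$$\operatorname{rep}(X)=n-2=p+2i+1 .$$

*Proof.* By Lemma 10, $X\simeq\Sigma^sZ$ with $s=n-3i-3$, which is connected. On $Z$ we have $T^ix\ne0$ with $\deg x=i$, and $T$ commutes with suspension, so $T^i\ne0$ on $H^{i+s}(X)$, where $i+s=n-2i-3=p\ge1$. Theorem 5 gives $\operatorname{rep}(X)\ge p+2i+1=n-2$. A missing face $\tau^m$ with $\tau\ne V(Z)$ is not the whole vertex set, so Corollary 7(a) gives $\operatorname{rep}(X)\le n-2$. $\blacksquare$

So every blow-up has representability exactly $n-2$. To beat $n-\lceil\frac n{d+1}\rceil$ we only need missing faces with $|\tau^m|\le d+1$ and $n\ge2d+3$. That is, the missing faces must have *fewer than half* of the vertices: in $\mathbb{CP}^2_9$ they have $4$ out of $9$, and in $\mathbb{HP}^2_{15}$ they have $6$ out of $15$. In $\mathbb{RP}^2_6$ they have exactly half.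

## 7. Failure of the guess for every $d\ge2$

**Theorem 12.**

1. For every $d\ge2$ there is $X$ with $h(X)\le d$ and $\operatorname{rep}(X)=\frac{dn}{d+1}$ whose missing faces are not pairwise disjoint.
2. For every $d\ge3$, $d\ne4$, there is $X_0$ on $n_0$ vertices with $h(X_0)\le d$ and $\operatorname{rep}(X_0)=n_0-2=\lfloor\frac{dn_0}{d+1}\rfloor+1$. Here $n_0=2d+3$, the smallest possible number by Corollary 7(c), except that for $d=5$ we take $n_0=15$.
3. In (2), for all $m\ge1$, the $m$-fold join $X_0^{*m}$ has $n=mn_0$ vertices, $h\le d$, and $\operatorname{rep}=m(n_0-2)=\frac{n_0-2}{n_0}\,n$, where $\frac{n_0-2}{n_0}>\frac d{d+1}$.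

By (1) the equality characterization fails for every $d\ge2$ (its "if" half is Proposition 3). By (2) and (3) the inequality fails for every $d\ge3$ with $d\ne4$, and by a linear amount. For $d=3$, with $X_0=\mathbb{CP}^2_9$, the constant $\frac34$ cannot be replaced by anything below $\frac79$. Whether the inequality alone holds for $d=2$ or $d=4$ is not settled by this argument.

**The family.** We blow up $\mathbb{CP}^2_9$ as evenly as possible. Write $n=9q+r$ with $q\ge1$, $0\le r\le8$; give multiplicity $q+1$ to the vertices of a set $D$ of $r$ vertices, and $q$ to the others. The missing faces have sizes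
$$4q+|\tau\cap D|\le4q+\mu_r,$$
where $\mu_r$ is an upper bound for $|\tau\cap D|$ over all missing $\tau$. A careless choice of $D$ gives $\mu_r=\min(r,4)$. This is not enough for $r=3,4,5$, so we choose $D$ with care there. A missing $4$-set is not contained in a face. So for $r=4$ let $D$ be a $4$-vertex face and for $r=5$ a facet: then $|\tau\cap D|\le3$. For $r=3$ we need a triple $D$ that no missing face contains, so that $|\tau\cap D|\le2$.

*Such a triple exists.* By Bagchi–Datta, *Adv. Geom.* 1 (2001) 157–163, $\mathbb{CP}^2_9$ is described on the nine points of the affine plane $AG(2,3)$, whose $12$ lines of three points fall into four parallel classes. Fix a parallel class $\Pi=\{\ell_0,\ell_1,\ell_2\}$, cyclically ordered. The facets are the unions of two intersecting lines not in $\Pi$ (there are $3\cdot9=27$), and the sets $\ell_i\cup(\ell_{i+1}\setminus\{x\})$ with $x\in\ell_{i+1}$ (there are $9$), in total $36$. Let $D=m\notin\Pi$ be a line. Through each point $v\notin m$ there is one line of each class; two of the classes are neither $\Pi$ nor the class of $m$, so some line $n'\notin\Pi$ through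 $v$ meets $m$. Then $m\cup v\subset m\cup n'$ is a face. Hence no missing $4$-set contains $m$.

So we may take

| $r$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|---|
| $2\mu_r$ | 0 | 2 | 4 | 4 | 6 | 6 | 8 | 8 | 8 |

with $D$ arbitrary for $r\ne3,4,5$. By Proposition 11, $\operatorname{rep}=n-2$ for every member of the family.

**Proof of part (2).** *We find odd $n=2d+3$ for which all missing faces have at most $d+1=\frac{n-1}2$ vertices.* It suffices that $4q+\mu_r\le\frac{9q+r-1}2$, i.e.
$$2\mu_r\le q+r-1.\tag{4}$$

* If $q\ge3$, then $q+r-1\ge r+2$, and the numbers $r+2=2,3,4,5,6,7,8,9,10$ dominate the table for all $r$.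
* If $q=2$, then $n=18+r$ is odd for $r=1,3,5,7$, and (4) reads $2\le2$, $4\le4$, $6\le6$, $8\le8$.
* If $q=1$, (4) reads $2\mu_r\le r$. It holds for $r=0$ and $r=8$.

So it works for $n=9$, $17$, $19,21,23,25$ and all odd $n\ge27$, that is, for $d=3$ and all $d\ge7$. There $h\le d$ and $\operatorname{rep}=n-2$, while $\lfloor\frac{dn}{d+1}\rfloor=n-\lceil\frac{2d+3}{d+1}\rceil=n-3$.

For $d=5$ and $d=6$ take $X_0=\mathbb{HP}^2_{15}$. Then $h=5\le d$ and $\operatorname{rep}=13$ by Proposition 11, while $15-\lceil\frac{15}6\rceil=15-\lceil\frac{15}7\rceil=12$. For $d=6$ we have $n_0=15=2d+3$; for $d=5$ we have $n_0=15$, as stated. $\blacksquare$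

**Proof of part (1).** *We need missing faces with at most $d+1$ vertices and $\operatorname{rep}=\frac{dn}{d+1}$.*

For $d=2$ use $\mathbb{RP}^2_6$ (Proposition 9).

For $d=3$ use $X=\mathbb{CP}^2_9*\partial\Delta^2$, with $n=12$. Its missing faces are the $36$ missing $4$-sets of $\mathbb{CP}^2_9$ and one triple, so $h=3$, and they are not pairwise disjoint. By Lemma 2, $\operatorname{rep}(X)\le7+2=9$. Joining with a circle is a double suspension up to homotopy, so $X\simeq\Sigma^2\mathbb{CP}^2$ and $T^2\ne0$ on $H^4(X)$. Theorem 5 with $p=4$, $i=2$ gives $\operatorname{rep}(X)\ge9=\frac{3\cdot12}4$.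

For $d\ge4$ use the family with $n=2(d+1)\ge10$ even. Missing faces have at most $d+1=\frac n2$ vertices if $4q+\mu_r\le\frac{9q+r}2$, i.e. $2\mu_r\le q+r$.

* If $q=1$, then $r=1,3,5,7$, and we need $2\le2$, $4\le4$, $6\le6$, $8\le8$.
* If $q=2$, then $r=0,2,4,6,8$, and we need $0\le2$, $4\le4$, $6\le6$, $8\le8$, $8\le10$.
* If $q\ge3$, already (4) holds.

So $h\le d$, and $\operatorname{rep}=n-2=n-\frac n{d+1}=\frac{dn}{d+1}$. The $36$ missing faces $\tau^m$ are not pairwise disjoint, because the $\tau$'s are not. $\blacksquare$

## 8. Joins and the linear gap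

**Proof of Theorem 12, part (3).** The complex $X_0^{*m}$ has $mn_0$ vertices, and its missing faces are those of the $m$ copies of $X_0$, so $h\le d$.

**Step 1: upper bound.** Lemma 2 gives $\operatorname{rep}(X_0^{*m})\le m(n_0-2)$.

**Step 2: a cohomology class in the join.** *We transport the class used for $X_0$.* By Proposition 11 there are $a\in H^p(X_0)$ and $i\ge1$ with $T^ia\ne0$ and $p+2i+1=n_0-2$. For complexes $A,B$ with base points we have $A*B\simeq\Sigma(A\wedge B)$, hence by induction $X_0^{*m}\simeq\Sigma^{m-1}X_0^{\wedge m}$. By the Künneth theorem over $\mathbb F_2$,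
$$\tilde H^*(X_0^{\wedge m})=\tilde H^*(X_0)\otimes\dots\otimes\tilde H^*(X_0).$$
Since $T$ is natural and multiplicative, it respects external products: $T(a_1\otimes\dots\otimes a_m)=T(a_1)\otimes\dots\otimes T(a_m)$. So $a^{\otimes m}$ suspends to a class of degree $P=mp+m-1$ in $H^*(X_0^{*m})$.

**Step 3: $T^{mi}\ne0$ on $H^P$.** We have
$$T^{mi}(a^{\otimes m})=\sum_{j_1+\dots+j_m=mi}T^{j_1}a\otimes\dots\otimes T^{j_m}a .$$
The summands lie in different multidegrees $(p+j_1,\dots,p+j_m)$ of the tensor product. In multidegree $(p+i,\dots,p+i)$ the only summand is $(T^ia)^{\otimes m}$, which is nonzero. So $T^{mi}(a^{\otimes m})\ne0$, and since $T$ commutes with suspension, $T^{mi}\ne0$ on $H^P(X_0^{*m})$.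

**Step 4: lower bound.** The complex $X_0^{*m}$ is connected, so Theorem 5 gives
$$\operatorname{rep}(X_0^{*m})\ge P+2mi+1=mp+m+2mi=m(p+2i+1)=m(n_0-2).$$

**Step 5: comparison of slopes.** The inequality $\frac{n_0-2}{n_0}>\frac d{d+1}$ means $(n_0-2)(d+1)>dn_0$, i.e. $n_0>2(d+1)$. This holds for $n_0=2d+3$, and for $d=5$ because $15>12$. $\blacksquare$
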